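# Completely solvable groups quasiisometric to a symmetric space with a Euclidean factor

## 1. The guess $G\cong\mathbb R^n\times S_X$, tested on small groups

Suppose that all we know about a completely solvable Lie group $G$ is its large-scale shape, and that this shape is $\mathbb R^n\times X$ with $X$ a symmetric space of noncompact type. One group with this shape is visible at once. The Iwasawa group $S_X=AN$ acts simply transitively on $X$, so $\mathbb R^n\times S_X$ acts simply transitively on $\mathbb R^n\times X$. The first guess is that there is no other: $G$ must be isomorphic to $\mathbb R^n\times S_X$. The guess is correct, and these notes prove it. We begin with the terms and some tests.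

**Definition (completely solvable).** A completely solvable Lie group is a connected closed subgroup of the group of upper triangular real matrices. Equivalently, it is a simply connected (s.c.) solvable Lie group $G$ such that $\operatorname{ad}(Z)$ has only real eigenvalues for every $Z$ in its Lie algebra $\mathfrak g$. For such groups $\exp:\mathfrak g\to G$ is a diffeomorphism.

For example, s.c. nilpotent groups are completely solvable, and so is the group $\mathrm{Aff}$ of maps $x\mapsto e^tx+s$, whose Lie algebra $\mathfrak{aff}$ has a basis $a,\nu$ with $[a,\nu]=\nu$.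

**Definition (quasiisometry).** A map $u:M\to M'$ of metric spaces is a $(\Lambda,C)$-quasiisometry (QI) if
$$\Lambda^{-1}d(x,y)-C\le d(u(x),u(y))\le\Lambda d(x,y)+C\qquad(x,y\in M)$$
and every point of $M'$ is within $C$ of $u(M)$. With only the upper bound, $u$ is coarsely Lipschitz; with only the last property, coarsely surjective; with the two inequalities, a QI embedding. A QI $u$ has a quasi-inverse $\bar u$: both $u\bar u$ and $\bar uu$ are at bounded distance from the identity.

We also write QI for "quasiisometric". Groups carry left-invariant proper metrics: Riemannian ones on connected Lie groups, and word metrics of compact generating neighborhoods of $1$ in general. Where both are defined they are QI, and different choices give QI metrics.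

**The group $S_X$.** Let $X=\prod_{i=1}^kX_i$ be a symmetric space of noncompact type with irreducible factors $X_i$; we allow $k=0$, where $X$ is a point. Let $\mathrm{Isom}(X)^\circ=K_XAN$ be an Iwasawa decomposition, let $x_*$ be the point fixed by $K_X$, and put $S=S_X=AN$, $r=\dim A$. We use these textbook facts. The group $S$ is completely solvable. The map $o:S\to X$, $s\mapsto sx_*$, is an $S$-equivariant diffeomorphism, hence an isometry for a suitable left-invariant metric on $S$. The set $o(A)$ is a flat; with the metric restricted from $X$ it is isometric to $\mathbb R^r$, because complete totally geodesic submanifolds of Hadamard manifolds are isometrically embedded. On Lie algebras, $\mathfrak s=\mathfrak a\oplus\mathfrak n$ with $\mathfrak a$ abelian and $\mathfrak n$ an ideal. The action $\operatorname{ad}(\mathfrak a)|_{\mathfrak n}$ is diagonalizable, its weights are the positive roots, and these span $\mathfrak a^*$. Some $a_0\in\mathfrak a$ makes all positive roots positive, so $\ker(\operatorname{ad}a_0|_{\mathfrak s})=\mathfrak a$.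

Consequently $\mathfrak s$ has trivial center. A central element commutes with $a_0$, so it lies in $\mathfrak a$. It also commutes with $\mathfrak n$, so all positive roots vanish on it, and they span $\mathfrak a^*$.

For $X=\mathbb H^2$ (upper half-plane) we have $S_X=\mathrm{Aff}$, $A$ consists of the maps $z\mapsto e^tz$, $N$ of the maps $z\mapsto z+s$, and with $x_*=i$ the flat $o(A)$ is the imaginary axis.

The starting point is the following known theorem. It follows from work on the quasiisometric rigidity of symmetric spaces, together with an improvement by Kleiner–Leeb; see Cornulier, Theorem 19.25 of "On the quasi-isometric classification of locally compact groups".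

**(KT).** *Let $G$ and $H$ be two completely solvable groups. Assume that (1) $G$ and $H$ are quasiisometric, and (2) $G$ or $H$ admits a symmetric left-invariant Riemannian metric with no Euclidean factor. Then $G$ and $H$ are isomorphic.*

Ido Grayevsky and Gabriel Pallier, in "Sublinear Bilipschitz Equivalence and the Quasiisometric Classification of Solvable Lie Groups", arXiv:2410.05042 (2024), ask whether Euclidean factors can be allowed in (2).

**Test 1: complete solvability cannot be dropped.** Let $E=\mathbb R\ltimes\mathbb C$ with $t$ acting by multiplication by $e^{it}$. It is s.c. and solvable, and since rotations preserve $|dz|^2$, the metric $dt^2+|dz|^2$ is left-invariant. So $E$ is isometric to $\mathbb R^3$, but it is not abelian. The eigenvalues $\pm i$ of $\operatorname{ad}$ exclude it from our class.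

**Test 2: $n=0$.** The guess is then (KT), since $S_X$ is isometric to $X$.

**Test 3: $X$ a point.** Must a completely solvable group QI to $\mathbb R^n$ be $\mathbb R^n$? We use two published theorems.

**(GJ)** (Guivarc'h 1973, Jenkins 1973). *A connected Lie group has polynomial growth iff all eigenvalues of all $\operatorname{ad}(Z)$ are purely imaginary.*

**(P)** (Pansu, Ann. of Math. 129 (1989)). *QI s.c. nilpotent Lie groups have isomorphic associated graded Lie algebras.*

Here, for $\mathfrak m$ nilpotent with lower central series $C^1=\mathfrak m$, $C^{j+1}=[\mathfrak m,C^j]$, the graded algebra is $\operatorname{gr}\mathfrak m=\bigoplus_jC^j/C^{j+1}$ with the induced bracket. For the Heisenberg algebra, $[p,q]=z$, the graded pieces are $\mathbb R^2$ and $\mathbb Rz$, and $\operatorname{gr}$ is again the Heisenberg algebra.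

**Lemma 1.** *A completely solvable group $M$ that is QI to a s.c. nilpotent group $M'$ is nilpotent.*

*Proof.* By (GJ), $M'$ has polynomial growth. We transfer this to $M$. Use word metrics and left Haar measures; let $v_M(R),v_{M'}(R)$ be the volumes of balls of radius $R$, which do not depend on the center. Let $u:M\to M'$ be a $(\Lambda,C)$-QI and let $F$ be a maximal subset of the ball $B_M(1,R)$ whose points have pairwise distances at least $s=\Lambda(C+3)$. The points $u(x)$, $x\in F$, have pairwise distances at least $3$, so the unit balls around them are disjoint, and they lie in $B(u(1),\Lambda R+C+1)$. Hence $|F|\,v_{M'}(1)\le v_{M'}(\Lambda R+C+1)$. By maximality the balls of radius $s$ around $F$ cover $B_M(1,R)$, so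
$$v_M(R)\le|F|\,v_M(s)\le\frac{v_M(s)}{v_{M'}(1)}\,v_{M'}(\Lambda R+C+1),$$
which is polynomial in $R$. By (GJ) the eigenvalues of all $\operatorname{ad}(Z)$, $Z\in\mathfrak m$, are purely imaginary. They are also real, so they vanish, and Engel's theorem says that $\mathfrak m$ is nilpotent. $\square$

**Lemma 2.** *A s.c. nilpotent group $M$ that is QI to $\mathbb R^m$ is isomorphic to $\mathbb R^m$.*

*Proof.* By (P), $\operatorname{gr}\mathfrak m\cong\mathbb R^m$ is abelian, so $\dim\mathfrak m=m$ and $C^2/C^3=[\operatorname{gr}_1,\operatorname{gr}_1]=0$. So $C^2=C^3$. Bracketing with $\mathfrak m$ repeatedly gives $C^2=C^3=C^4=\cdots$, which is $0$ by nilpotency. So $\mathfrak m$ is abelian. $\square$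

The two lemmas settle the case where $X$ is a point. Both return at the end.

**Test 4: $\mathbb R\times\mathbb H^2$, assuming a projection.** Suppose we are handed a surjection $\mathfrak g\to\mathfrak{aff}$ with one-dimensional kernel $\mathbb Rz$. Lift $a,\nu$ to $\mathfrak g$. The algebra $\mathfrak{aff}$ acts on $\mathbb Rz$ by scalars, so $\nu=[a,\nu]$ acts by $0$. Thus
$$[a,z]=\mu z,\qquad[\nu,z]=0,\qquad[a,\nu]=\nu+tz .$$
If $\mu=0$, then $\nu'=\nu+tz$ satisfies $[a,\nu']=\nu'$, and $\mathfrak g=\mathbb Rz\oplus\mathfrak{aff}$ as guessed. If $\mu\ne0$, the guess would be wrong for this $\mathfrak g$. Which coarse information excludes $\mu\neq0$? The subgroup with Lie algebra $\langle a,z\rangle$ lies over the geodesic $o(A)\subset\mathbb H^2$, so it should look like $\mathbb R\times\mathbb R$. But if $\mu\ne0$ it has exponential growth.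

**Test 5: $\mathbb R\times\mathbb H^2\times\mathbb H^2$, assuming a projection.** Let $\mathfrak g$ have basis $z,\nu_1,\nu_2,a_1,a_2$ and nonzero brackets
$$[a_1,\nu_1]=\nu_1,\qquad[a_2,\nu_2]=\nu_2,\qquad[a_1,a_2]=z.$$
This is the central extension of $\mathfrak s=\mathfrak{aff}\oplus\mathfrak{aff}$ by a 2-form pulled back from the abelian quotient $\mathfrak s/[\mathfrak s,\mathfrak s]=\langle a_1,a_2\rangle$. Such a form is a cocycle, so the Jacobi identity holds. In the ordered basis above all $\operatorname{ad}(Z)$ are upper triangular with real diagonal, so the group is completely solvable. The kernel $\mathbb Rz$ of $\mathfrak g\to\mathfrak s$ is central, and yet $\mathfrak g\not\cong\mathbb R\oplus\mathfrak s$, because $[\mathfrak g,\mathfrak g]=\langle z,\nu_1,\nu_2\rangle$ has dimension $3$ and not $2$. So even a surjection onto $S_X$ with *central* kernel $\mathbb R^n$ does not give the guess. Again the trouble is visible over the flat: the preimage of $\mathfrak a$ is the Heisenberg algebra $\langle a_1,a_2,z\rangle$, and the Heisenberg group is not QI to $\mathbb R^3$, by Lemma 2.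

Tests 4 and 5 show what is needed beyond a projection $G\to S_X$: control of the preimage of $A$.

## 2. Statements for $\mathbb R^n\times X$ and for $P\times X$

**Theorem A.** *If $G$ is completely solvable and QI to $\mathbb R^n\times X$, then $G\cong\mathbb R^n\times S_X$. Consequently, if $G,H$ are QI completely solvable groups and one of them admits a symmetric left-invariant metric (Euclidean factors allowed), then $G\cong H$.*

The argument runs almost entirely with $\mathbb R^n$ replaced by a s.c. nilpotent group $P$. For that version recall the hypercenter: put $Z_0=0$ and let $Z_{i+1}/Z_i$ be the center of $\mathfrak g/Z_i$; the hypercenter is $\bigcup_iZ_i$. For the direct sum of the Heisenberg algebra and $\mathfrak{aff}$, $Z_1=\mathbb Rz$ and $Z_2$ is the Heisenberg summand. After this the series stops, since $\mathfrak{aff}$ has no center. So the hypercenter is the Heisenberg summand.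

**Theorem B.** *Let $P$ be a s.c. nilpotent Lie group and $G$ a completely solvable group QI to $P\times X$.*

1. *$\mathfrak g$ has ideals $\mathfrak k,\mathfrak g_+$ and a nilpotent subalgebra $\mathfrak g_0\supset\mathfrak k$ such that $\mathfrak g=\mathfrak g_0\ltimes\mathfrak g_+$, $[\mathfrak k,\mathfrak g_+]=0$, $\mathfrak g_+\cong\mathfrak n$, $\mathfrak g_0/\mathfrak k\cong\mathfrak a$ and $\mathfrak g/\mathfrak k\cong\mathfrak s$. The corresponding s.c. groups $K$ and $G_0$ are QI to $P$ and $P\times\mathbb R^r$ respectively. Moreover $\mathfrak k$ is the hypercenter of $\mathfrak g$.*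
2. *If $K\cong P$ and $G_0\cong P\times\mathbb R^r$ (automatic if every s.c. nilpotent group QI to $P$, resp. $P\times\mathbb R^r$, is isomorphic to it), then $G\cong P\times S_X$. This always holds when $P$ is nilpotent of class $\le2$.*
3. *$S_X\times P$ and $S_{X'}\times P'$ ($P,P'$ s.c. nilpotent) are QI iff $S_X\cong S_{X'}$ and $P,P'$ are QI. They are isomorphic iff $S_X\cong S_{X'}$ and $P\cong P'$.*

**Corollary C.** *For completely solvable $G$ the following are equivalent: (a) $G$ is QI to some $\mathbb R^n\times X$; (b) $G$ admits a symmetric left-invariant metric; (c) $G\cong\mathbb R^n\times S_X$ for some $n,X$. The groups in (c) are QI iff they are isomorphic.*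

**Corollary D.** *The statement "for all $X,P$, every completely solvable group QI to $S_X\times P$ is isomorphic to it" holds iff QI s.c. nilpotent Lie groups are always isomorphic.*

**From symmetric metrics to $\mathbb R^n\times X$.** This step deduces the second sentence of Theorem A from the first. Say $H$ carries a symmetric left-invariant metric. Since $H$ is diffeomorphic to some $\mathbb R^d$, it is with this metric a s.c. symmetric space. It has no factor of compact type: such a factor would be a closed manifold of positive dimension and a retract of a contractible space, hence contractible, which its top homology mod $2$ forbids. So $H$ is isometric to some $\mathbb R^n\times X$. Then $G$ and $H$ are both QI to $\mathbb R^n\times X$, and by the first sentence both are isomorphic to $\mathbb R^n\times S_X$.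

Besides (KT), (GJ) and (P) we quote the following.

* **(KKL)** Kapovich–Kleiner–Leeb, *Quasi-isometries and de Rham decomposition*, Topology 37 (1998), Theorem B, applied to $Y=P\times\prod X_i$. It applies because asymptotic cones of $P$ are homeomorphic to $\mathbb R^{\dim P}$ (Pansu 1983) and irreducible symmetric spaces of noncompact type are of coarse type I or II, in the terminology of that paper. *For all $(\Lambda,C)$ there is $D$ such that for every $(\Lambda,C)$-QI $T$ of $Y$ there are a permutation $s$ of $\{1,\dots,k\}$ and QIs $T_i:X_i\to X_{s(i)}$ with $d(p_{s(i)}T(y),T_ip_i(y))\le D$ for all $y$ and $i$.* Here $p_i:Y\to X_i$ is the projection. For $P=\mathbb R^n$, the only case needed for Theorem A, this is also Kleiner–Leeb, Publ. IHES 86 (1997), Theorem 1.1.2.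
* **(KL)** Kleiner–Leeb, loc. cit., Theorem 1.1.3. *If $X_i$ is irreducible of rank $\ge2$, every $(\Lambda,C)$-QI of $X_i$ is within $D'(\Lambda,C)$ of a homothety.* A self-homothety of $X_i$ is an isometry, since it must preserve $\sup|\text{sectional curvature}|\in(0,\infty)$.
* **(Ch)** Chevalley 1941: *analytic subgroups of s.c. solvable Lie groups are closed and s.c.*
* Standard facts: the Morse lemma for quasigeodesics; a connected locally compact group has a maximal compact normal subgroup, with Lie quotient (Montgomery–Zippin).

## 3. Shears destroy the $\mathbb R^n$-coordinate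

A natural plan is this. Let $\varphi:G\to\mathbb R^n\times X$ be a QI. Transport left translations to QIs $T_g=\varphi L_g\bar\varphi$ of $\mathbb R^n\times X$, project these to each factor, recognize $S_X$ from the $X$-part and $\mathbb R^n$ from the $\mathbb R^n$-part, and put the two together. (KKL) makes the $X$-part available. The $\mathbb R^n$-part fails, already for the group we expect.

Take $G=\mathbb R\times\mathrm{Aff}$ and identify $\mathrm{Aff}$ with $\mathbb H^2$ by $o$. Let $u(z)$ be the distance from $z=x+iy$ to the imaginary axis, a $1$-Lipschitz function with $\sinh u(z)=|x|/y$. Then $\varphi(t,z)=(t+u(z),z)$ is bilipschitz, with inverse $(t,z)\mapsto(t-u(z),z)$. For $g=(0,z\mapsto z+1)$ we get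
$$T_g(t,z)=\varphi L_g\varphi^{-1}(t,z)=\bigl(t+u(z+1)-u(z),\;z+1\bigr).$$
At $z=iy$ the shift in the first coordinate is $u(1+iy)-u(iy)=\operatorname{arcsinh}(1/y)$, which is unbounded as $y\to0$. So the $\mathbb R$-coordinate of $T_g$ is not within bounded distance of any function of $t$ alone: there is no coarse action on $\mathbb R$ to study.

The way past this is to use only the $X$-coordinates at first. They lead to a surjective homomorphism $f:G\to S_X$. The lost factor is then recovered as a *subgroup*, the kernel $K$ of $f$; and Tests 4 and 5 tell us to look also at $G_0=f^{-1}(A)$. A QI $G\to P\times X$ adapted to $f$ restricts to QIs from $K$ to $P$ and from $G_0$ to $P\times\mathbb R^r$. Nilpotency of $G_0$ makes $K$ commute with everything over $N$ (the answer to Test 4), and for $P=\mathbb R^n$ commutativity of $G_0$ makes the extension split (the answer to Test 5).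

**Standing notation.** From now on $P$ is s.c. nilpotent, $Y=P\times X$, $G$ is completely solvable, and $\varphi:G\to Y$ is a QI. Put $\pi=(\pi_i)=p_X\circ\varphi:G\to X$; it is coarsely Lipschitz and coarsely surjective. We write $a\approx b$ if the distance is bounded by a constant independent of all variables in the formula, in particular of $g,h\in G$.

If $k=0$, we take $S_X$ and $f:G\to S_X$ to be trivial, and statement (3) below is trivially true. So in Sections 4–6 let $k\ge1$.

## 4. The coarse action of $G$ on each factor $X_i$

**Step 1: transport left translations.** The aim is a coarse action of $G$ on $Y$. Let $\bar\varphi$ be a quasi-inverse of $\varphi$ and $T_g=\varphi L_g\bar\varphi$. Since each $L_g$ is an isometry, the $T_g$ are QIs with uniform constants, and so are all the maps $\varphi L_g$. From $\bar\varphi\varphi\approx\mathrm{id}$ we get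
$$T_gT_h=\varphi L_g\bar\varphi\varphi L_h\bar\varphi\approx\varphi L_gL_h\bar\varphi=T_{gh},\qquad T_g\varphi=\varphi L_g\bar\varphi\varphi\approx\varphi L_g,\qquad T_1\approx\mathrm{id}.$$
(KKL) gives permutations $s_g$ and maps $g_i:X_i\to X_{s_g(i)}$ with $p_{s_g(i)}T_g\approx g_ip_i$.

**Step 2: no factor is permuted.** The aim is $s_g=\mathrm{id}$. First, the permutation is determined by $T_g$ up to bounded distance. Suppose a coordinate $p_lT$ were at bounded distance both from $T_ip_i$ and from $T'_{i'}p_{i'}$ with $i\ne i'$, where $T_i,T'_{i'}$ are QIs. Fix $p_{i'}(y)$ and vary $p_i(y)$: then $T_i$ is bounded, impossible for a QI of the unbounded space $X_i$. Now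
$$p_{s_gs_h(i)}T_gT_h\approx g_{s_h(i)}p_{s_h(i)}T_h,$$
and for fixed $g,h$ the right side is at bounded distance from $g_{s_h(i)}h_ip_i$. As $T_gT_h\approx T_{gh}$, uniqueness gives $s_{gh}=s_gs_h$. So $g\mapsto s_g$ is a homomorphism to a finite group, of order $m$ say. The group $G$ is generated by its one-parameter subgroups, and $\exp(Z)=\exp(Z/m)^m$ is an $m$-th power, so $s_g=\mathrm{id}$ for all $g$.

**Step 3: uniform constants.** The aim is that the $g_i$ are QIs with constants independent of $g$. If $y,y'$ differ only in the $i$-th coordinate, then
$$d(g_ip_i(y),g_ip_i(y'))\le d(T_gy,T_gy')+2D,$$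
and the $T_g$ are uniformly coarsely Lipschitz, so the $g_i$ are too. Therefore
$$g_i(g^{-1})_ip_i\approx g_ip_iT_{g^{-1}}\approx p_iT_gT_{g^{-1}}\approx p_i ,$$
so $g_i$ and $(g^{-1})_i$ are mutually quasi-inverse with uniform constants. Thus there are $L_1,A_1$ such that every $g_i$ is an $(L_1,A_1)$-QI of $X_i$, including $A_1$-coarse surjectivity.

**Step 4: $\pi$ is coarsely equivariant.** From $\pi_i(gh)=p_i\varphi L_g(h)\approx p_iT_g\varphi(h)\approx g_i\pi_i(h)$ we get a constant $D_1$ with
$$d(\pi_i(gh),\,g_i(\pi_i(h)))\le D_1\qquad(g,h\in G).\tag{1}$$
Two consequences will be used. First, $(gh)_i(\pi_i(l))\approx\pi_i(ghl)\approx g_i(\pi_i(hl))\approx g_ih_i(\pi_i(l))$, and $\pi_i$ is coarsely surjective, so $(gh)_i$ is at bounded distance from $g_ih_i$; likewise $1_i$ is at bounded distance from $\mathrm{id}$. Second, $\pi_i(h)\approx g_i(\pi_i(g^{-1}h))$ and $\pi_i(g)\approx g_i(\pi_i(1))$, so, the $g_i$ being uniform QIs,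
$$d_X(\pi(g),\pi(h))\ \text{is bounded above and below by fixed increasing affine functions of}\ d_X(\pi(1),\pi(g^{-1}h)).\tag{2}$$

## 5. Boundary maps and a locally compact group quasiisometric to $X$

We want to apply (KT), so we need a completely solvable group QI to $X$. The maps $g_i$ satisfy group laws only up to bounded error. We remove the error by passing to objects that do not see it.

If $X_i$ has rank one, let $\mathcal H_i=\mathrm{Homeo}(\partial X_i)$ with the uniform topology, a metrizable topological group since $\partial X_i$ is compact metrizable, and let $\rho_i(g)=\partial g_i$ be the boundary map of the QI $g_i$. If $X_i$ has rank $\ge2$, let $\mathcal H_i=\mathrm{Isom}(X_i)$ and let $\rho_i(g)$ be the isometry uniformly close to $g_i$ given by (KL). This isometry is unique, because an isometry of bounded displacement is trivial: its displacement function is convex along every geodesic line and bounded, hence constant on it. Any two points lie on a line, so the displacement is constant, and the isometry is a Clifford translation. A nontrivial one would split off a flat factor, and $X_i$ has none.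

QIs at bounded distance have the same boundary map, and the same close isometry in higher rank. So by the first consequence of (1) each $\rho_i$ is a homomorphism. Put $\mathcal H=\prod\mathcal H_i$, which is metrizable, $\rho=(\rho_i):G\to\mathcal H$, and
$$E_R=\{g\in G:d_X(\pi(g),\pi(1))\le R\}.$$

**Lemma 3.** *Let $X_i$ have rank one, $x_0\in X_i$, and let $\psi_j$ be $(L_1,A_1)$-QIs of $X_i$ with $d(\psi_j(x_0),x_0)$ bounded. After passing to a subsequence there are a QI $\psi$ of $X_i$ and a constant $c$ with $\limsup_jd(\psi_j(x),\psi(x))\le c$ for all $x$, and $\partial\psi_j\to\partial\psi$ uniformly. One can take $c=L_1+A_1$.*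

*Proof.* **Step 1: a limit map.** Let $\Sigma\subset X_i$ be a maximal $1$-separated subset; it is locally finite and countable, and every point is within $1$ of it. For $\sigma\in\Sigma$ the points $\psi_j(\sigma)$ stay bounded, so by a diagonal argument we may assume $\psi_j(\sigma)\to\psi(\sigma)$ for every $\sigma$. Extend $\psi$ by $\psi(x)=\psi(\sigma)$ for a nearest $\sigma$. The QI inequalities pass to the limit on $\Sigma$, and extend to $X_i$ with larger constants. If $\sigma$ is the chosen nearest point to $x$, then
$$d(\psi_j(x),\psi(x))\le L_1+A_1+d(\psi_j(\sigma),\psi(\sigma)),$$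
which gives the limsup bound with $c=L_1+A_1$.

**Step 2: coarse surjectivity of $\psi$.** Given $y$, choose $x_j$ with $d(\psi_j(x_j),y)\le A_1$ and $\sigma_j\in\Sigma$ nearest to $x_j$. Then $d(\psi_j(\sigma_j),y)\le L_1+2A_1$. By the lower QI inequality and the bound on $\psi_j(x_0)$, the $\sigma_j$ stay bounded, so by local finiteness some $\sigma$ occurs infinitely often, and $d(\psi(\sigma),y)\le L_1+2A_1$.

**Step 3: boundary maps.** The aim is $\partial\psi_j(\xi_j)\to\partial\psi(\xi)$ whenever $\xi_j\to\xi$. Let $r_j\to r$ be the rays from $x_0$ to $\xi_j,\xi$. By the Morse lemma, and since $\psi_j(x_0)$ stays near $x_0$, the point $\psi_j(r_j(t))$ is within a uniform distance of the ray from $x_0$ to $\partial\psi_j(\xi_j)$, and $\psi(r(t))$ of the ray from $x_0$ to $\partial\psi(\xi)$. For fixed $t$ we have $r_j(t)\to r(t)$, so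
$$d(\psi_j(r_j(t)),\psi(r(t)))\le\bigl(L_1d(r_j(t),r(t))+A_1\bigr)+d(\psi_j(r(t)),\psi(r(t)))\le A_1+c+1$$
for all large $j$. So the two rays contain points at uniformly bounded distance from each other, and at distance from $x_0$ at least $d(x_0,\psi(r(t)))$ minus a constant. Hence for large $j$ the Gromov product of $\partial\psi_j(\xi_j)$ and $\partial\psi(\xi)$ at $x_0$ is at least $d(x_0,\psi(r(t)))$ minus a constant. As $t\to\infty$ this bound tends to $\infty$, so $\partial\psi_j(\xi_j)\to\partial\psi(\xi)$.

The same applies to subsequences. If the convergence were not uniform, there would be $\varepsilon>0$ and, along a subsequence, $\xi_j\to\xi$ with $\partial\psi_j(\xi_j)$ and $\partial\psi(\xi_j)$ at distance at least $\varepsilon$. But both converge to $\partial\psi(\xi)$, a contradiction. $\square$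

**Lemma 4.** *(i) $\rho$ is continuous. (ii) $\rho(E_R)$ has compact closure in $\mathcal H$ for every $R$. (iii) If $C\subset\mathcal H$ is compact, then $\rho^{-1}(C)\subset E_R$ for some $R$.*

*Proof.* It suffices to argue in each factor. Put $x_0=\pi_i(1)$. By (1) with $h=1$, $d(g_i(x_0),\pi_i(g))\le D_1$.

**Step 1: part (ii).** For $g\in E_R$ we have $d(g_i(x_0),x_0)\le R+D_1$. In rank one, Lemma 3 shows that every sequence in $\rho_i(E_R)$ has a subsequence converging in $\mathcal H_i$; as $\mathcal H_i$ is metrizable, the closure is compact. In higher rank, $\rho_i(g)x_0$ stays bounded for $g\in E_R$, and $\mathrm{Isom}(X_i)$ acts properly on $X_i$.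

**Step 2: part (i).** It suffices to prove continuity at $1$. Let $g_j\to1$. Since $\pi$ is coarsely Lipschitz, $g_j\in E_R$ for some $R$ and all large $j$. By (ii) it suffices to show that any limit of a subsequence of $\rho_i(g_j)$ is trivial. For fixed $h$, $d(g_jh,h)=d(h^{-1}g_jh,1)\to0$. So by (1) and the coarse Lipschitz property there is a constant $b$, independent of $h$, with $d((g_j)_i(\pi_i(h)),\pi_i(h))\le b$ for all $j$ large enough (depending on $h$). In rank one, pass to a further subsequence as in Lemma 3, with limit QI $\psi$. Then $d(\psi(x),x)\le b+c$ for $x=\pi_i(h)$, so $\psi$ moves the coarsely dense set $\pi_i(G)$ by a bounded amount; hence $\psi$ is at bounded distance from $\mathrm{id}$, and the limit $\partial\psi$ is $\mathrm{id}$. In higher rank a limit isometry has bounded displacement on $\pi_i(G)$, hence on $X_i$, so it is $\mathrm{id}$.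

**Step 3: part (iii).** We must bound $d(\pi_i(g),x_0)$ when $\rho_i(g)$ lies in a compact set. In higher rank $\rho_i(g)x_0$ stays bounded and is uniformly close to $g_i(x_0)$, hence to $\pi_i(g)$. In rank one, suppose the bound fails. Then there are $g_j$ with $\rho_i(g_j)\to\eta\in\mathcal H_i$ and $d(\pi_i(g_j),x_0)\to\infty$. Take two geodesic lines through $x_0$ with four distinct endpoints $a,b$ and $a',b'$. By the Morse lemma $z_j=(g_j)_i(x_0)$ is within a uniform distance of the line from $\rho_i(g_j)a$ to $\rho_i(g_j)b$, and of the line from $\rho_i(g_j)a'$ to $\rho_i(g_j)b'$. The endpoints of the first line converge to $\eta(a)\ne\eta(b)$, so for large $j$ these lines all meet a fixed ball about $x_0$. A point of such a line far from $x_0$ lies on the part from that ball to one of the two endpoints, and its Gromov product with that endpoint is at least its distance from $x_0$ minus a constant. As $d(z_j,x_0)\to\infty$, every accumulation point of $z_j$ in $\partial X_i$ lies in $\{\eta(a),\eta(b)\}$. By the same argument it lies in $\{\eta(a'),\eta(b')\}$. These sets are disjoint, and accumulation points exist. This is a contradiction.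 $\square$

Let $L=\overline{\rho(G)}\subset\mathcal H$. As the closure of a connected solvable group, $L$ is connected and solvable.

**Step A: $L$ is locally compact.** There are an open neighborhood $U$ of $1$ in $\mathcal H$ and $R_0$ with $\rho^{-1}(U)\subset E_{R_0}$. Otherwise there would be $g_j$ with $\rho(g_j)\to1$ and $d_X(\pi(g_j),\pi(1))\to\infty$, contradicting Lemma 4(iii) for the compact set $\{\rho(g_j)\}\cup\{1\}$. As $U$ is open and $\rho(G)$ is dense in $L$,
$$L\cap U\subset\overline{\rho(G)\cap U}\subset\overline{\rho(E_{R_0})},$$
which is compact by Lemma 4(ii).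

**Step B: $L$ is QI to $X$.** Being connected and locally compact, $L$ is generated by any compact symmetric neighborhood $V$ of $1$. Let $d_L$ be the word metric. Its balls $V^m$ are compact and $V^m$ lies in the interior of $V^{m+1}$, so a subset of $L$ is relatively compact iff it is $d_L$-bounded.

If $d_X(\pi(g),\pi(h))\le t$, then $g^{-1}h\in E_{R(t)}$ by (2), so $\rho(g)^{-1}\rho(h)$ lies in a compact set depending only on $t$ by Lemma 4(ii), and $d_L(\rho(g),\rho(h))$ is bounded in terms of $t$. Conversely, if $d_L(\rho(g),\rho(h))\le t$, then $g^{-1}h\in E_{R'(t)}$ by Lemma 4(iii), and $d_X(\pi(g),\pi(h))$ is bounded in terms of $t$ by (2).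

For $\lambda\in L$ choose $g_\lambda\in G$ with $\rho(g_\lambda)\in\lambda V$ and set $\theta(\lambda)=\pi(g_\lambda)$. If $\lambda=\rho(g)$, then $d_L(\rho(g_\lambda),\rho(g))\le1$, so $\theta(\rho(g))\approx\pi(g)$. By this and the two bounds, $d_X(\theta(\lambda),\theta(\lambda'))$ and $d_L(\lambda,\lambda')$ bound each other, and $\theta$ is coarsely surjective because $\pi$ is. So $\theta$ is a coarse equivalence. Finally, in both $L$ and $X$ points at distance $d$ are joined by a chain of at most $d+1$ steps of length $\le1$. Along such a chain the image of each step is bounded, so $\theta$ and a coarse inverse of it are coarsely Lipschitz, and $\theta$ is a QI.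

## 6. A surjective homomorphism $G\to S_X$

**Step 1: a Lie group.** Here we replace $L$ by a Lie group. Let $W$ be the maximal compact normal subgroup of $L$. Then $Q=L/W$ is a connected solvable Lie group. It has no nontrivial compact normal subgroup, since the preimage of one in $L$ would be compact and normal, hence contained in $W$. Let $f:G\to Q$ be the continuous homomorphism induced by $\rho$; it has dense image. With $W\subset V^{m_0}$, the projection $L\to Q$ changes word distances (with respect to $V$ and its image) by at most $m_0$, so it is a QI. Choosing preimages, $\theta$ induces a QI $\psi:Q\to X$; different preimages are at $d_L$-distance at most $m_0$, and $\theta(\rho(g))\approx\pi(g)$, so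
$$\sup_{g\in G}d_X(\pi(g),\psi(f(g)))<\infty.\tag{3}$$

**Step 2: the adjoint eigenvalues of $Q$ are real.** At this point $f(G)$ is only known to be dense, so we cannot simply call $Q$ a quotient of $G$. Let $\mathfrak m=f_*(\mathfrak g)\subset\mathfrak q$. The stabilizer of $\mathfrak m$ under $\mathrm{Ad}_Q$ is closed and contains the dense subgroup $f(G)$, so $\mathfrak m$ is an ideal. Let $g\in G$. On $\mathfrak q/\mathfrak m$, $\mathrm{Ad}_Q(f(g))$ acts trivially, since $f(G)$ is generated by $\exp\mathfrak m$ and $[\mathfrak m,\mathfrak q]\subset\mathfrak m$. On $\mathfrak m$ it is a quotient of $\mathrm{Ad}_G(g)$, whose eigenvalues are positive: $g=\exp Z$, so $\mathrm{Ad}_G(g)=e^{\operatorname{ad}Z}$ with $\operatorname{ad}Z$ having real eigenvalues. So $\mathrm{Ad}_Q(f(g))$ has only positive real eigenvalues. By density and continuity of roots, the eigenvalues of $\mathrm{Ad}_Q(x)$, $x\in Q$, lie in $[0,\infty)$, hence in $(0,\infty)$ because $\mathrm{Ad}_Q(x)$ is invertible. If $\mu$ is an eigenvalue of $\operatorname{ad}Z$, $Z\in\mathfrak q$, then $e^{t\mu}>0$ for all real $t$, so $\mu\in\mathbb R$. Hence the universal cover $\tilde Q$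 is completely solvable.

**Step 3: $Q$ is simply connected.** The aim is $Q=\tilde Q$. The map $\exp:\mathfrak q\to\tilde Q$ is a diffeomorphism. If $\exp Z$ is central, then $e^{\operatorname{ad}Z}=1$. Writing $\operatorname{ad}Z=D+N'$ (commuting semisimple and nilpotent parts), the unipotent part $e^{N'}$ of $e^{\operatorname{ad}Z}$ is $1$, so $N'=0$ and $\operatorname{ad}Z$ is semisimple; its eigenvalues are real with $e^\mu=1$, so $\operatorname{ad}Z=0$. So the center of $\tilde Q$ is the vector group $\exp\mathfrak z(\mathfrak q)$. The kernel $\Delta$ of $\tilde Q\to Q$ is a discrete normal subgroup of a connected group, hence central. So it is a discrete subgroup of this vector group, a lattice in its linear span $V_\Delta$. The image $V_\Delta/\Delta$ of $V_\Delta$ in $Q$ is a compact central subgroup, hence trivial. So $V_\Delta\subset\Delta$ is discrete, $V_\Delta=0$, and $\Delta=1$. Thus $Q$ is completely solvable.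

**Step 4: $Q$ is $S_X$ and $f$ is onto.** $Q$ and $S=S_X$ are completely solvable, both QI to $X$, and $S$ has a symmetric left-invariant metric without Euclidean factor. By (KT), $Q\cong S$, and we identify them. By (Ch) the analytic subgroup $f(G)$ is closed; being dense, it equals $S$. So $f:G\to S$ is a surjective, hence open, homomorphism of Lie groups.

## 7. The subgroups over a point and over the flat

Now we recover what the projection to $X$ forgot. Put $K=\ker f$ and $G_0=f^{-1}(A)$.

**Step 1: a QI adapted to $f$.** The aim is a QI $G\to P\times X$ whose second coordinate is essentially $o\circ f$. Let $\bar\psi:X\to S$ be a quasi-inverse of $\psi$, put $\sigma=o\circ\bar\psi:X\to X$, a QI, and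
$$\varphi'=(\mathrm{id}_P\times\sigma)\circ\varphi:G\to P\times X .$$
This is a QI. Its $X$-component is $o\bar\psi\pi$. By (3), $o\bar\psi\pi\approx o\bar\psi\psi f\approx o\circ f$. Choose $c$ so that this component is within $c$ of $o\circ f$ and $\varphi'(G)$ is $c$-dense in $P\times X$.

**Lemma 5.** *For a closed subgroup $B\subset S$, $(f^{-1}(B),d_G)$ is QI to $P\times o(B)$ with the metric restricted from $P\times X$.*

*Proof.* On $f^{-1}(B)$ the map $\varphi_B(h)=(p_P\varphi'(h),o(f(h)))$ is within $c$ of $\varphi'$, so it is a QI embedding into $P\times o(B)$. For coarse surjectivity let $(z,o(b))$ with $b\in B$ be given, and choose $h\in G$ with $\varphi'(h)$ within $c$ of it. Then $d_X(o(f(h)),o(b))\le2c$. Since $o$ is an isometry for a left-invariant metric, $b^{-1}f(h)$ lies in the compact ball of radius $2c$ about $1$ in $S$. As $f$ is open and surjective, this ball is contained in $f(C)$ for some compact $C\subset G$. Choose $c_0\in C$ with $f(c_0)=b^{-1}f(h)$. Then $f(hc_0^{-1})=b$, and $d_G(hc_0^{-1},h)=d_G(c_0^{-1},1)$ is bounded. So $hc_0^{-1}\in f^{-1}(B)$ and $\varphi_B(hc_0^{-1})$ is uniformly close to $(z,o(b))$. $\square$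

With $B=\{1\}$ and $B=A$: $(K,d_G)$ is QI to $P$, and $(G_0,d_G)$ is QI to $P\times\mathbb R^r$. These statements concern the metric restricted from $G$, and a restricted metric can be very different from the subgroup's own. In $\mathrm{Aff}\cong\mathbb H^2$ the subgroup $N=\mathbb R$ has restricted distance $d(0,s)=2\operatorname{arcsinh}(|s|/2)$, which grows only logarithmically, while joining $0$ to $s$ inside $N$ by steps of restricted length $\le a$ takes at least $|s|/(2\sinh(a/2))$ of them. What saves $K$ and $G_0$ is that $P$ and $P\times\mathbb R^r$ are geodesic.

**Lemma 6 (Milnor–Švarc in this setting).** *Let $M\subset G$ be a closed subgroup such that $(M,d_G)$ is QI to a geodesic space $Z$. Then $M$ is compactly generated, and its word metrics are QI to $d_G|_M$.*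

*Proof.* Let $u:Z\to M$ be a $(\Lambda,C)$-QI and $x\in M$. Choose $p,q\in Z$ with $u(p)$ within $C$ of $1$ and $u(q)$ within $C$ of $x$. Then $d(p,q)\le\Lambda(d_G(1,x)+3C)$. Divide a geodesic from $p$ to $q$ into at most $d(p,q)+1$ steps of length $\le1$, apply $u$, and add $1$ and $x$ at the ends. With a suitable constant $a\ge1$ this is a chain $1=z_0,\dots,z_m=x$ in $M$ with $d_G(z_{i-1},z_i)\le a$ and $m\le a\,d_G(1,x)+a$. So $x=\prod z_{i-1}^{-1}z_i$ is a product of $m$ elements of $V=\{v\in M:d_G(1,v)\le a\}$, which is a compact symmetric neighborhood of $1$ in $M$, because $d_G$ is proper and $M$ is closed. Hence the word length satisfies $|x|_V\le a\,d_G(1,x)+a$, and conversely $d_G(1,x)\le a|x|_V$. By left-invariance this compares the metrics. $\square$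

(For general locally compact groups see Cornulier–de la Harpe, *Metric Geometry of Locally Compact Groups*, Ch. 4.) So $K$ and $G_0$, with their own word metrics, are QI to $P$ and to $P\times\mathbb R^r$.

**Step 2: $K$ and $G_0$ are s.c. nilpotent.** This is where growth enters. The quotients $G/K\cong S$ and $G/G_0\cong S/A\cong N$ (the last two as manifolds) are s.c., and $G$ is connected, so the exact sequence $\pi_1(G/K)\to\pi_0(K)\to\pi_0(G)$ and its analogue for $G_0$ show that $K$ and $G_0$ are connected. By (Ch) they are s.c. Their Lie algebras are subalgebras of $\mathfrak g$, so their adjoint operators are restrictions of operators with real eigenvalues. So $K$ and $G_0$ are completely solvable. They are QI to the s.c. nilpotent groups $P$ and $P\times\mathbb R^r$. By Lemma 1, $\mathfrak k$ and $\mathfrak g_0$ are nilpotent.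

## 8. Splitting $\mathfrak g$ by the eigenvalues of one element

**Step 1: a complement of $\mathfrak g_0$ that commutes with $\mathfrak k$.** This step removes the parameter $\mu$ of Test 4. We have $\mathfrak g_0=f_*^{-1}(\mathfrak a)$. Choose $x\in\mathfrak g$ with $f_*x=a_0$; then $x\in\mathfrak g_0$. Since $\mathfrak g_0$ is nilpotent, $\operatorname{ad}x|_{\mathfrak g_0}$ is nilpotent. On $\mathfrak g/\mathfrak g_0\cong\mathfrak s/\mathfrak a\cong\mathfrak n$, $\operatorname{ad}x$ acts as $\operatorname{ad}a_0$, with positive eigenvalues. So the generalized $0$-eigenspace of $\operatorname{ad}x$ on $\mathfrak g$ contains $\mathfrak g_0$ and has the same dimension: it is exactly $\mathfrak g_0$. All other eigenvalues are positive. Let $\mathfrak g_+$ be the sum of the generalized eigenspaces $\mathfrak g_\lambda$, $\lambda>0$. Then $\mathfrak g=\mathfrak g_0\oplus\mathfrak g_+$, and since $[\mathfrak g_\lambda,\mathfrak g_\mu]\subset\mathfrak g_{\lambda+\mu}$, $\mathfrak g_+$ is an ideal.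

The map $f_*$ intertwines $\operatorname{ad}x$ and $\operatorname{ad}a_0$, so it maps $\mathfrak g_+$ into the sum of the positive eigenspaces of $\operatorname{ad}a_0$, which is $\mathfrak n$. It is injective on $\mathfrak g_+$, as its kernel $\mathfrak k$ lies in $\mathfrak g_0$. It is onto $\mathfrak n$, as $\mathfrak s=f_*(\mathfrak g_0)+f_*(\mathfrak g_+)=\mathfrak a+f_*(\mathfrak g_+)$. So $\mathfrak g_+\cong\mathfrak n$. Finally, $\mathfrak k$ and $\mathfrak g_+$ are both ideals, so
$$[\mathfrak k,\mathfrak g_+]\subset\mathfrak k\cap\mathfrak g_+=0.\tag{4}$$

**Step 2: what remains is a question about $\mathfrak g_0$.** The next lemma says when the obstruction of Test 5 is absent.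

**Lemma 7.** *If $\mathfrak g_0=\mathfrak k\oplus\mathfrak a'$ as vector spaces, with $\mathfrak a'\subset\mathfrak z(\mathfrak g_0)$, then $\mathfrak g\cong\mathfrak k\oplus\mathfrak s$ as a direct sum of Lie algebras, so $G\cong K\times S$.*

*Proof.* $\mathfrak a'\oplus\mathfrak g_+$ is a subalgebra, since $[\mathfrak a',\mathfrak a']=0$ and $\mathfrak g_+$ is an ideal. It is a complement of $\mathfrak k=\ker f_*$, so $f_*$ maps it isomorphically onto $\mathfrak s$. It commutes with $\mathfrak k$: the part $\mathfrak g_+$ by (4), and $\mathfrak a'$ because it is central in $\mathfrak g_0\supset\mathfrak k$. All groups involved are s.c., so the isomorphism of Lie algebras integrates. $\square$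

In Test 5, $\mathfrak g_0$ is the Heisenberg algebra with center $\mathfrak k=\mathbb Rz$, and no such $\mathfrak a'$ exists.

**Step 3: proof of Theorem A.** Let $P=\mathbb R^n$. Then $G_0$ is s.c. nilpotent and QI to $\mathbb R^{n+r}$. By Lemma 2, $\mathfrak g_0$ is abelian of dimension $n+r$. As $\mathfrak g_0/\mathfrak k\cong\mathfrak a$ has dimension $r$, $\mathfrak k\cong\mathbb R^n$. Any vector space complement $\mathfrak a'$ of $\mathfrak k$ in $\mathfrak g_0$ is central in $\mathfrak g_0$, so Lemma 7 gives $G\cong\mathbb R^n\times S_X$. The second sentence of Theorem A was deduced from the first in Section 2. So $G$ and $H$ must be isomorphic also when Euclidean factors are allowed in (2). $\blacksquare$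

## 9. Nilpotent factors $P$: the hypercenter and Theorem B

**Proof of B(1).** Only the last assertion is left; the rest was proved in Sections 6–8. By (4), $[\mathfrak g,\mathfrak k]=[\mathfrak g_0,\mathfrak k]\subset\mathfrak k$. So iterated brackets of $\mathfrak g$ with $\mathfrak k$ are iterated brackets of $\mathfrak g_0$ with $\mathfrak k$, and these vanish after finitely many steps because $\mathfrak g_0$ is nilpotent. With $D_0=\mathfrak k$, $D_{i+1}=[\mathfrak g,D_i]$ and $D_m=0$, we get $D_{m-1}\subset Z_1$, then $D_{m-2}\subset Z_2$, and finally $\mathfrak k=D_0\subset Z_m$. So $\mathfrak k$ lies in the hypercenter. Conversely, the image of $Z_i(\mathfrak g)$ in $\mathfrak g/\mathfrak k\cong\mathfrak s$ lies in $Z_i(\mathfrak s)$, which is $0$ because $\mathfrak s$ has trivial center. So $\mathfrak k$ is the whole hypercenter. $\square$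

**Proof of B(2).** Suppose $\mathfrak k\cong\mathfrak p$ and $\mathfrak g_0\cong\mathfrak p\oplus\mathbb R^r$. By B(1), with the groups $K$ and $G_0$ s.c. nilpotent, this is automatic under the condition in parentheses in the statement. We look for $\mathfrak a'$ by counting dimensions. Since $\mathfrak z(\mathfrak g_0)\cap\mathfrak k\subset\mathfrak z(\mathfrak k)$,
$$\dim(\mathfrak z(\mathfrak g_0)+\mathfrak k)\ \ge\ (r+\dim\mathfrak z(\mathfrak p))+\dim\mathfrak p-\dim\mathfrak z(\mathfrak p)=\dim\mathfrak p+r=\dim\mathfrak g_0.$$
So $\mathfrak g_0=\mathfrak z(\mathfrak g_0)+\mathfrak k$. A complement $\mathfrak a'$ of $\mathfrak z(\mathfrak g_0)\cap\mathfrak k$ in $\mathfrak z(\mathfrak g_0)$ is central and satisfies $\mathfrak g_0=\mathfrak k\oplus\mathfrak a'$. By Lemma 7, $G\cong K\times S_X\cong P\times S_X$.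

Now let $P$ have class $\le2$. By (P), $\operatorname{gr}\mathfrak k\cong\operatorname{gr}\mathfrak p$ and $\operatorname{gr}\mathfrak g_0\cong\operatorname{gr}(\mathfrak p\oplus\mathbb R^r)$. A nilpotent Lie algebra has the same class as its graded algebra: $[\operatorname{gr}_1,\operatorname{gr}_i]=\operatorname{gr}_{i+1}$, because $C^{i+1}=[\mathfrak m,C^i]$, so $C^j(\operatorname{gr})=\bigoplus_{i\ge j}C^i/C^{i+1}$. Hence $\mathfrak k$ and $\mathfrak g_0$ have class $\le2$. A Lie algebra $\mathfrak m$ of class $\le2$ is isomorphic to its graded algebra: choose a complement $E$ of $C^2$; then $C^2$ is central and $[v+w,v'+w']=[v,v']\in C^2$ for $v,v'\in E$, $w,w'\in C^2$, which is the bracket of $\operatorname{gr}\mathfrak m$ under $E\cong\mathfrak m/C^2$. So $\mathfrak k\cong\operatorname{gr}\mathfrak k\cong\operatorname{gr}\mathfrak p\cong\mathfrak p$, and likewise $\mathfrak g_0\cong\mathfrak p\oplus\mathbb R^r$. The previous paragraph applies. $\square$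

**Proof of B(3).** The hypercenter of a direct sum is the direct sum of the hypercenters. As $\mathfrak s_{X'}$ has trivial center and $\mathfrak p'$ is nilpotent, the hypercenter of $\mathfrak s_{X'}\oplus\mathfrak p'$ is $\mathfrak p'$. An isomorphism preserves hypercenters and the quotients by them, so $S_X\times P\cong S_{X'}\times P'$ forces $P\cong P'$ and $S_X\cong S_{X'}$; the converse is clear.

For the QI statement, let $G=S_{X'}\times P'$, which is completely solvable, be QI to $S_X\times P$, hence to $P\times X$. By B(1), $\mathfrak k$ is the hypercenter $\mathfrak p'$ of $\mathfrak g$. So $K=P'$ is QI to $P$, and $S_{X'}\cong G/P'=G/K\cong S_X$. Conversely, if $S_X\cong S_{X'}$ and $P,P'$ are QI, the products are QI. $\blacksquare$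

## 10. Corollaries C and D

**Proof of Corollary C.** (a)⇒(c) is Theorem A. For (c)⇒(b), $\mathbb R^n\times S_X$ with the product of a flat metric and the metric pulled back by $o$ is isometric to $\mathbb R^n\times X$, and this metric is left-invariant. (b)⇒(a) was shown in Section 2: a completely solvable group with a symmetric left-invariant metric is isometric to some $\mathbb R^n\times X$. If two groups as in (c) are QI, both are QI to the same $\mathbb R^n\times X$, so both are isomorphic to $\mathbb R^n\times S_X$ by Theorem A; and isomorphic groups are QI. $\blacksquare$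

**Proof of Corollary D.** Suppose QI s.c. nilpotent Lie groups are always isomorphic, and let $G$ be completely solvable and QI to $S_X\times P$, hence to $P\times X$. By B(1), $K$ and $G_0$ are s.c. nilpotent and QI to $P$ and $P\times\mathbb R^r$, hence isomorphic to them, and B(2) gives $G\cong P\times S_X$. Conversely, assume the statement in Corollary D and let $P,P'$ be QI s.c. nilpotent groups. For any $X$, the groups $S_X\times P$ and $S_X\times P'$ are QI and completely solvable, so by assumption they are isomorphic. Comparing hypercenters as in B(3) gives $P\cong P'$. $\blacksquare$
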